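
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Free groups of toral automorphisms\\ that are mixing of order three}


\begin{abstract}
A group of automorphisms of the torus $\mathbb T^d$ is mixing of order $k$ if any $k$ events, transported by group elements that are pairwise far apart, become independent in the limit. Answering a question posed by Bergelson and Gorodnik, we show that for every even $d\ge 4$ the group $\mathrm{Aut}(\mathbb T^d)$ contains a free nonabelian subgroup that is mixing of order $3$. For $d=4$ the example is explicit: high powers of two hyperbolic matrices in $\mathrm{SL}(2,\mathbb Z)$ acting on integral binary cubic forms. We also show that for every $n\ge2$ the group $\mathrm{Aut}(\mathbb T^{n^2})$ contains a free nonabelian subgroup that is mixing of order $n$ but not of order $n+1$, and that no free nonabelian subgroup of $\mathrm{Aut}(\mathbb T^d)$ is mixing of order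 $d+1$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathbb T^d=\mathbb R^d/\mathbb Z^d$ with normalized Haar measure $m$. The group $\mathrm{Aut}(\mathbb T^d)\cong\mathrm{GL}(d,\mathbb Z)$ of continuous automorphisms preserves $m$. A subgroup $\Gamma\subset\mathrm{Aut}(\mathbb T^d)$ is \emph{mixing of order $k$} $(k\ge2)$ if for all measurable sets $B_1,\dots,B_k\subset\mathbb T^d$
\begin{equation}\label{eq:mixing}
m\big(\gamma_1^{-1}(B_1)\cap\dots\cap\gamma_k^{-1}(B_k)\big)\longrightarrow m(B_1)\cdots m(B_k)
\end{equation}
as $\gamma_1,\dots,\gamma_k\in\Gamma$ vary so that $\gamma_i\gamma_j^{-1}\to\infty$ for all $i\neq j$; here a sequence in a countable group tends to $\infty$ if it eventually leaves every finite set. \emph{Mixing} means mixing of order $2$.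

Bergelson and Gorodnik \cite{BG} pose the following question: \emph{is there, for some $d\ge3$, a free nonabelian subgroup of $\mathrm{Aut}(\mathbb T^d)$ that is mixing of order $3$?} Two known facts frame it. The group $\mathrm{Aut}(\mathbb T^2)$ contains no such subgroup, and for some $d$ there are free nonabelian subgroups of $\mathrm{Aut}(\mathbb T^d)$ that are mixing but not mixing of order $3$.

The first fact shows what the difficulty is, and it follows from a short computation. Put $\chi_x(t)=e^{2\pi i\langle x,t\rangle}$ for $x\in\mathbb Z^d$, so that $\chi_x\circ\gamma=\chi_{\gamma^Tx}$. A free nonabelian subgroup of $\mathrm{GL}(2,\mathbb Z)$ meets $\mathrm{SL}(2,\mathbb Z)$ in a subgroup of index at most $2$, which is again free nonabelian. So it suffices to consider a free nonabelian group $\Gamma\subset\mathrm{SL}(2,\mathbb Z)$. Choose noncommuting $g,h$ in the group $\{\gamma^T:\gamma\in\Gamma\}$, which is also free. Then no power of $h$ with nonzero exponent commutes with $g$ or $g^2$, so the conjugates $u_m=h^mgh^{-m}$ are pairwise distinct, and so are their squares. With $\tau=\mathrm{tr}\,g$,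 Cayley--Hamilton gives $u_m^2-\tau u_m+1=0$. Hence, for every nonzero $x\in\mathbb Z^2$ and with $\gamma_m=u_m^T\in\Gamma$,
\[
(\chi_x\circ\gamma_m^2)\,(\chi_{-\tau x}\circ\gamma_m)\,\chi_x=1\quad\text{for all }m .
\]
The integral of the left side is $1$, whereas mixing of order $3$ would force it to tend to $\int\chi_x\int\chi_{-\tau x}\int\chi_x=0$, because $\gamma_m$ and $\gamma_m^2$ tend to $\infty$. Conjugates are used rather than powers because the coefficients $1,-\tau,1$ must not depend on $m$.

In dimension $d$ the same argument produces a relation with up to $d+1$ terms. So it rules out mixing of order $d+1$, but for $d\ge3$ it does not, in general, rule out mixing of order $3$. One may therefore hope that for larger $d$ a suitably chosen free group is mixing of order $3$. This is the case.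

\subsection{Results}

\begin{theorem}\label{thm:main}
For every even $d\ge4$ there is a free nonabelian subgroup of $\mathrm{Aut}(\mathbb T^d)$ that is mixing of order $3$. For $d=4$ one may take the following. Let
\[
a=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad b=\begin{pmatrix}3&-1\\1&0\end{pmatrix}.
\]
For all sufficiently large $N$ the group $\langle a^N,b^N\rangle\subset\mathrm{SL}(2,\mathbb Z)$, acting on the dual group $\mathbb Z^4$ of $\mathbb T^4$ as on integral binary cubic forms, gives such a subgroup.
\end{theorem}

\begin{theorem}\label{thm:allorders}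
For every $n\ge2$ there is a free nonabelian subgroup of $\mathrm{Aut}(\mathbb T^{n^2})$ that is mixing of order $n$ but not of order $n+1$.
\end{theorem}

\begin{theorem}\label{thm:upper}
No free nonabelian subgroup of $\mathrm{Aut}(\mathbb T^d)$ is mixing of order $d+1$.
\end{theorem}

\begin{corollary}\label{cor:dims}
For $r\ge2$ let $\mathcal D_r$ be the set of $d$ such that $\mathrm{Aut}(\mathbb T^d)$ has a free nonabelian subgroup that is mixing of order $r$. Then $\mathcal D_r$ is closed under addition, contains no $d<r$, contains $n^2$ for all $n\ge r$, and hence contains all sufficiently large $d$. Moreover $\mathcal D_3\supset\{4,6,8,9,10\}\cup\{d\ge12\}$ and $1,2\notin\mathcal D_3$.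
\end{corollary}

We do not decide whether $3,5,7,11$ belong to $\mathcal D_3$.

\subsection{The idea}

By Fourier analysis (Section~\ref{sec:relations}), failure of mixing of order $r$ means a linear relation $g_1x_1+\dots+g_sx_s=0$ with $s\le r$, fixed nonzero integer vectors $x_i$, and group elements $g_i$ that drift apart pairwise. To exclude a three-term relation, we translate it so that the identity sits at the branching point of $g_1,g_2,g_3$ in the Cayley tree; the three elements then start in different directions. We divide by the largest term and pass to the limit, which gives a linear dependence between \emph{limit directions}. For binary forms of odd degree the possible limit directions can be listed, because an integral form cannot vanish to high order at an irrational point, and the group can be chosen so that limit directions belonging to different first letters are always independent. This proves Theorem~\ref{thm:main} in Section~\ref{sec:forms}; Section~\ref{subsec:small} carries out a special case by hand.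

For more than three terms there is in general no single branching point that separates all the $g_i$, and several terms may have the same limit direction. In Section~\ref{sec:division} we follow the \emph{spans} of groups of terms instead of the individual terms, as seen from a moving observer in the tree. The action of the unit group of a division algebra is well suited to this, because every nonzero $x_i$ is an invertible matrix there. Section~\ref{sec:relations} contains the proof of Theorem~\ref{thm:upper}, and Section~\ref{sec:dims} that of Corollary~\ref{cor:dims}. Theorem~\ref{thm:main} does not depend on Section~\ref{sec:division}; its proof and that of Theorem~\ref{thm:upper} are self-contained.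

\section{Mixing and divergent relations}\label{sec:relations}

\begin{definition}
Let $\Delta$ be an infinite countable group acting by automorphisms on a lattice $\Lambda\cong\mathbb Z^d$. A \emph{divergent relation of length $s\ge2$} consists of nonzero vectors $x_1,\dots,x_s\in\Lambda$ and sequences $g_i=g_i^{(m)}$ in $\Delta$ such that
\[
g_i^{-1}g_j\to\infty\quad(i\ne j)\qquad\text{and}\qquad \sum_{i=1}^s g_i^{(m)}x_i=0\quad\text{for all }m .
\]
\end{definition}

The vectors $x_i$ do not depend on $m$. We usually suppress the index $m$. A divergent relation remains one if we pass to a subsequence or replace all $g_i$ by $v^{-1}g_i$ for a sequence $v=v^{(m)}$ in $\Delta$.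

\begin{lemma}\label{lem:fourier}
Let $\Delta\subset\mathrm{GL}(d,\mathbb Z)$ be an infinite subgroup and $\Gamma=\{g^T:g\in\Delta\}$. Then $\Gamma\cong\Delta$, and $\Gamma$, acting on $\mathbb T^d$, is mixing of order $r$ if and only if $\Delta$, acting on $\mathbb Z^d$, has no divergent relation of length at most $r$.
\end{lemma}

\begin{proof}
The map $g\mapsto(g^{-1})^T$ is an isomorphism $\Delta\to\Gamma$. Since $\Gamma$ is countable, \eqref{eq:mixing} is a statement about sequences. With $f_i=1_{B_i}$ it reads
\begin{equation}\label{eq:functions}
\int\prod_{i=1}^r f_i\circ\gamma_i\,dm\longrightarrow\prod_{i=1}^r\int f_i\,dm .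
\end{equation}
For bounded functions $f_i,p_i$, replacing the factors one at a time and using H\"older's inequality and the invariance of $m$, we get
\[
\Big|\int\prod_i f_i\circ\gamma_i\,dm-\int\prod_i p_i\circ\gamma_i\,dm\Big|
\le\sum_{i=1}^r\|f_i-p_i\|_r\prod_{j<i}\|p_j\|_r\prod_{j>i}\|f_j\|_r ,
\]
uniformly in the $\gamma_i$; the same bound holds for the difference of $\prod\int f_i$ and $\prod\int p_i$. Both sides of \eqref{eq:functions} are multilinear, and simple functions and trigonometric polynomials are both dense in $L^r$. So \eqref{eq:functions} for all indicator functions is equivalent to \eqref{eq:functions} for all characters $f_i=\chi_{x_i}$.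

Put $g_i=\gamma_i^T$. For characters the left side of \eqref{eq:functions} is $1$ if $\sum g_ix_i=0$ and $0$ otherwise; the right side is $1$ if all $x_i=0$ (and then so is the left side) and $0$ otherwise. Also $(\gamma_i\gamma_j^{-1})^T=g_j^{-1}g_i$. So, after passage to a subsequence, we see that mixing of order $r$ fails if and only if there are $(x_1,\dots,x_r)\ne0$ in $(\mathbb Z^d)^r$ and sequences $g_i$ in $\Delta$ with $g_j^{-1}g_i\to\infty$ for $i\neq j$ and $\sum g_ix_i=0$ for all $m$. Dropping the terms with $x_i=0$ leaves at least two terms, as a single nonzero term cannot vanish; this is a divergent relation of length at most $r$. Conversely, to a divergent relation of length $s\le r$ we add $r-s$ terms with $x_i=0$, choosing the additional $g_i$ one after the other so that all new $g_i^{-1}g_j$ and their inverses tend to $\infty$; this is possible because $\Delta$ is infinite.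
\end{proof}

Three consequences are immediate. First, mixing of order $r$ passes to infinite subgroups, so free groups of rank $2$ suffice for all existence questions. Second, for an infinite group mixing of order $r$ implies mixing of order $r'$ for $2\le r'\le r$. Third, length $2$ is a matter of stabilizers: a relation $g_1x_1+g_2x_2=0$ says that the elements $g_2^{-1}g_1\to\infty$ all carry $x_1$ to $-x_2$. If stabilizers of nonzero vectors are finite, this is impossible.

\subsection{The upper bound}

The computation on $\mathbb T^2$ in the introduction works for any polynomial equation with constant coefficients.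

\begin{lemma}\label{lem:polynomial}
Let a countable free nonabelian group $\Delta$ act by automorphisms on a lattice $\Lambda\ne0$, and let $1\ne g\in\Delta$ satisfy on $\Lambda$ a monic polynomial $P=\sum_{j=0}^nc_jX^j$ of degree $n\ge1$ with integer coefficients and $c_0\ne0$. Then $\Delta$ has a divergent relation of length at most $n+1$.
\end{lemma}

\begin{proof}
In a free group the centralizer of a nontrivial element is cyclic. So there is $h\in\Delta$ not commuting with $g$. Put $u_m=h^mgh^{-m}$. For $l\neq0$ the elements $u_m^l=h^mg^lh^{-m}$ $(m\ge1)$ are pairwise distinct. Indeed, otherwise some $h^e$ with $e\neq0$ commutes with $g^l$. The centralizer of $g^l$ is abelian and contains $g$ and $h^e$, so $g$ commutes with $h^e$; the centralizer of $h^e$ is abelian and contains $g$ and $h$, so $g$ commutes with $h$, a contradiction. Hence $u_m^l\to\infty$ for every $l\ne0$.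

As $u_m$ is conjugate to $g$, it satisfies $P$ on $\Lambda$. Fix $0\ne x\in\Lambda$. Then
\[
\sum_{j=0}^n u_m^j\,(c_jx)=0\quad\text{for all }m,\qquad (u_m^i)^{-1}u_m^j=u_m^{j-i}\to\infty\quad(i\ne j).
\]
After the terms with $c_j=0$ are dropped, at least two terms remain ($c_n=1$, $c_0\neq0$), and at most $n+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $\Gamma\subset\mathrm{GL}(d,\mathbb Z)$ be free nonabelian and $\Delta=\{\gamma^T:\gamma\in\Gamma\}$. Any $1\ne g\in\Delta$ satisfies its characteristic polynomial, which is monic of degree $d$ with integer coefficients and constant term $\pm1$. By Lemma~\ref{lem:polynomial}, $\Delta$ has a divergent relation of length at most $d+1$; apply Lemma~\ref{lem:fourier}.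
\end{proof}

\section{Binary forms of odd degree}\label{sec:forms}

Let $k\ge3$ be odd and $d=k+1$. Let $V_k\cong\mathbb Z^{k+1}$ be the lattice of binary forms of degree $k$ with integer coefficients, with the action $(gf)(z)=f(g^{-1}z)$ of $\mathrm{SL}(2,\mathbb Z)$; fix a norm on $V_k\otimes\mathbb R$, and use the Euclidean norm on $\mathbb R^2$. For $p\in\mathbb P^1(\mathbb C)$ let $\ell_p$ be a nonzero linear form vanishing at $p$, real if $p$ is real. Then $g\ell_p$ is proportional to $\ell_{gp}$. We write $\propto$ for proportionality by a nonzero factor, and use the coordinate $z=[z:1]$ on $\mathbb P^1$.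

The degree must be odd. Suppose that $k\ge2$ is even and $\gamma\in\mathrm{SL}(2,\mathbb Z)$, $\gamma\ne\pm1$. The quadratic form $q(z)=\det(z,\gamma z)$ is integral, nonzero and $\gamma$-invariant, so $q^{k/2}$ is fixed by all powers of $\gamma$, and an infinite-order $\gamma$ destroys already mixing of order $2$.

\subsection{A special case by hand}\label{subsec:small}

Let $k=3$, and let $a,b\in\mathrm{SL}(2,\mathbb Z)$ be hyperbolic with positive eigenvalues. Let $p$ and $p'$ be the attracting and the repelling fixed point of $a$, and $q$ and $q'$ those of $b$. These points are irrational; we assume that all four are distinct. Let us show by hand that there is no relation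
\[
a^mx_1+a^{-m}x_2+b^mx_3=0\qquad(m=1,2,\dots)
\]
with nonzero integral cubic forms $x_i$.

Let $\lambda>1$ be the larger eigenvalue of $a$. Since $\ell_p$ vanishes on the expanding eigenvector, $a\ell_p=\lambda\ell_p$, and similarly $a\ell_{p'}=\lambda^{-1}\ell_{p'}$. So if $x_1=\sum_{j=0}^3\alpha_j\ell_p^{3-j}\ell_{p'}^{j}$, then
\[
a^mx_1=\sum_{j=0}^3\alpha_j\lambda^{(3-2j)m}\,\ell_p^{3-j}\ell_{p'}^{j},
\]
and the dominant term belongs to the least $j$ with $\alpha_j\ne0$, that is, to $j=$ the multiplicity of $p'$ as a root of $x_1$. \emph{Here integrality enters}: if $j\ge2$, then the Galois conjugate $p$ of $p'$ is also a root of multiplicity $\geq 2$, which is too much for a cubic form. Hence $j\le1$: the vector $a^mx_1$ grows, and its direction converges to that of $\ell_p^3$ or $\ell_p^2\ell_{p'}$, up to sign. Likewise $a^{-m}x_2$ tends in direction to $\ell_{p'}^3$ or $\ell_{p'}^2\ell_p$, and $b^mx_3$ to $\ell_q^3$ or $\ell_q^2\ell_{q'}$.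

Divide the relation by the largest of the three norms and pass to the limit on a subsequence. The result is a nontrivial linear dependence between three such limit forms. Write $X=\ell_p$, $Y=\ell_{p'}$. The first two forms are independent monomials, so the third occurs with nonzero coefficient and would be one of
\[
\alpha X^3+\beta Y^3,\quad X(\alpha X^2+\beta Y^2),\quad Y(\alpha X^2+\beta Y^2),\quad XY(\alpha X+\beta Y).
\]
If $\alpha\beta\neq0$, none of these has a multiple root; if $\alpha$ or $\beta$ is $0$, then the only roots are $p,p'$. But the third form has a multiple root at $q\ne p,p'$. This is a contradiction.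

For $k=1$ the same argument would ask for three independent vectors among linear forms in two variables; this is the case $d=2$, where it must fail. For arbitrary sequences in a free group the picture is similar, but the second root of the limit form need no longer be the opposite fixed point. So we need a stronger independence statement, in which the second roots are arbitrary; this is the reason for the specific choice of $a$ and $b$.

\subsection{Independence of the limit forms}

\begin{lemma}[Mason--Stothers]\label{lem:ms}
Let $F_1+F_2+F_3=0$ with $F_i$ pairwise coprime nonzero complex binary forms of degree $m\ge1$. Then $F_1F_2F_3$ has at least $m+2$ distinct zeros in $\mathbb P^1(\mathbb C)$.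
\end{lemma}

\begin{proof}
Let $W=\partial_XF_1\,\partial_YF_2-\partial_YF_1\,\partial_XF_2$. Since $F_3=-F_1-F_2$, any two of the $F_i$ give the same expression up to sign. By Euler's identity $mF=X\partial_XF+Y\partial_YF$,
\[
F_1\,\partial_XF_2-F_2\,\partial_XF_1=-\tfrac1m\,Y\,W,\qquad F_1\,\partial_YF_2-F_2\,\partial_YF_1=\tfrac1m\,X\,W .
\]
If $W=0$, then $F_1/F_2$ is constant, which is false because $F_1,F_2$ are coprime of degree $m\ge1$. So $W$ is a nonzero form of degree $2m-2$. A zero of order $e$ of some $F_i$ is a zero of order at least $e-1$ of both partial derivatives of $F_i$, hence of $W$. The zeros of different $F_i$ are distinct, and the orders add up to $3m$. Therefore $3m-\#\{\text{zeros}\}\le2m-2$.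
\end{proof}

The cross-ratio of four distinct points takes, as the points are reordered, the values $\kappa,\frac1\kappa,1-\kappa,\frac1{1-\kappa},\frac{\kappa-1}\kappa,\frac\kappa{\kappa-1}$. Four points are called \emph{harmonic} if $-1$ is among these values, which then are $-1,2,\frac12$. The set $\{0,\infty,z,-z\}$ with $z\neq 0,\infty$ is harmonic.

\begin{lemma}\label{lem:independence}
Let $S\subset\mathbb P^1(\mathbb R)$ be a set of four points, not harmonic if $k=3$. Let $L_1,L_2,L_3\in S$ be distinct, $M_i\in S$ and $0\le\mu_i\le\frac{k-1}2$. Then the forms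
\[
f_i=\ell_{L_i}^{k-\mu_i}\,\ell_{M_i}^{\mu_i},\qquad i=1,2,3,
\]
are linearly independent.
\end{lemma}

\begin{proof}
Put $a_i=\mathrm{ord}_{L_i}f_i\ge k-\mu_i\ge\frac{k+1}2$. For $j\ne i$,
\begin{equation}\label{eq:orders}
\mathrm{ord}_{L_i}f_j\le\mu_j\le\tfrac{k-1}2<a_i .
\end{equation}
So no two of the $f_i$ are proportional. Suppose $\sum c_if_i=0$ with not all $c_i=0$; then all $c_i\ne0$. Let $G=\gcd(f_1,f_2,f_3)$ and $F_i=c_if_i/G$. Then $F_1+F_2+F_3=0$, and the $F_i$ are pairwise coprime, since a common root of two of them is a root of the third. By \eqref{eq:orders}, $\mathrm{ord}_{L_i}G<a_i$, so $\ell_{L_i}\mid F_i$ and $m=\deg F_i\ge1$. All zeros lie in $S$, so Lemma~\ref{lem:ms} gives $m+2\le4$. Note that $G$, a divisor of $f_1$, has at most two distinct roots.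

\emph{$m=1$.} Then $F_i\propto\ell_{L_i}$ and $\mathrm{ord}_{L_i}G=a_i-1\ge1$ for $i=1,2,3$, so $G$ has three distinct roots, a contradiction.

\emph{$m=2$, $k\ge5$.} Then $\mathrm{ord}_{L_i}G\ge a_i-2\ge\frac{k+1}2-2\ge1$ for $i=1,2,3$, the same contradiction.

\emph{$m=2$, $k=3$.} Then $\mu_i\le1$ and $G\propto\ell_p$ with $p\in S$. If $p\notin\{L_1,L_2,L_3\}$, then $M_i=p$, $\mu_i=1$ and $F_i\propto\ell_{L_i}^2$ for all $i$. But the squares of three pairwise nonproportional linear forms are independent: in coordinates with $\ell_{L_1}\propto X$, $\ell_{L_2}\propto Y$, the third square contains $XY$ with nonzero coefficient.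

Otherwise, after renumbering, $p=L_1$. As $f_2,f_3$ vanish at $L_1$, we have $M_2=M_3=L_1$, $\mu_2=\mu_3=1$, $F_2\propto\ell_{L_2}^2$ and $F_3\propto\ell_{L_3}^2$, while $F_1\propto\ell_{L_1}\ell_M$ with $M\in S$ ($M=M_1$ if $\mu_1=1$ and $M=L_1$ if $\mu_1=0$). So
\[
\ell_{L_1}\ell_M=\alpha\,\ell_{L_2}^2+\beta\,\ell_{L_3}^2,\qquad\alpha\beta\ne0 .
\]
In a coordinate in which $L_2=0$ and $L_3=\infty$, the roots $L_1,M$ of the right side are $z$ and $-z$ for some $z\ne0,\infty$. Hence $M\neq L_1,L_2,L_3$ and $S=\{0,\infty,z,-z\}$ is harmonic, which is excluded.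
\end{proof}

The exclusion is necessary: for $S=\{0,\infty,1,-1\}$ we have the relation $(X-Y)^2(X+Y)=X^2(X-Y)-Y^2(X-Y)$, in which every form is of the type considered in the lemma.

\subsection{The group}\label{subsec:pingpong}

Let $a,b$ be as in Theorem~\ref{thm:main}. The fixed points of $a$ on $\mathbb P^1(\mathbb R)$ solve $z^2-z-1=0$; they are $p,p'=\frac{1\pm\sqrt5}2$. The matrix $b$ is the conjugate of $a$ by the translation $z\mapsto z+1$, so its fixed points are $q=p+1$, $q'=p'+1$. Both matrices have eigenvalues $\lambda^{\pm1}$ with $\lambda=\frac{3+\sqrt5}2$. We compute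
\[
\frac{(p-q)(p'-q')}{(p-q')(p'-q)}=\frac{(-1)(-1)}{(\sqrt5-1)(-\sqrt5-1)}=-\frac14 ,
\]
and reordering gives the values $-\frac14,-4,\frac54,\frac45,5,\frac15$. So the set $S=\{p,p',q,q'\}$ is not harmonic, and Lemma~\ref{lem:independence} applies to it for every odd $k\ge3$.

A \emph{letter} is an element $s\in\{a,a^{-1},b,b^{-1}\}$. Let $s^+\in S$ be its attracting fixed point; its repelling fixed point is $(s^{-1})^+$. Linear independence is an open condition and Lemma~\ref{lem:independence} concerns finitely many choices. So we can choose pairwise disjoint closed arcs $I(s)\subset\mathbb P^1(\mathbb R)$, neighborhoods of the points $s^+$, so small that their union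
\[
I=\bigcup_sI(s)
\]
is not all of $\mathbb P^1(\mathbb R)$ and that the following holds.
\begin{itemize}
\item[(I)] For distinct letters $s_1,s_2,s_3$, points $L_i\in I(s_i)$, $M_i\in I$, and $0\le\mu_i\le\frac{k-1}2$, the forms $\ell_{L_i}^{k-\mu_i}\ell_{M_i}^{\mu_i}$ $(i=1,2,3)$ are linearly independent.
\end{itemize}
In particular two such forms belonging to two distinct letters are independent: add a form for a third letter.

Next we choose $N$. Let $s$ be a letter and write $u=u_++u_-$ with $su_\pm=\lambda^{\pm1}u_\pm$. If $[u]\notin I(s^{-1})$, then $[u]$ stays away from the repelling point, so $\|u_+\|\ge c\|u\|$ with $c>0$ depending only on the arcs. Since $s^Nu=\lambda^N(u_++\lambda^{-2N}u_-)$, we get $\|s^Nu\|\ge\frac c2\lambda^N\|u\|$ for large $N$, and $[s^Nu]\to s^+$ uniformly in such $u$. With the notation $\hat s=s^N$ it follows that for all large $N$ and all letters $s$: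
\begin{itemize}
\item[(i)] $\hat s\big(\mathbb P^1(\mathbb R)\setminus I(s^{-1})\big)\subset I(s)$;
\item[(ii)] $\|\hat su\|\ge2\|u\|$ whenever $[u]\notin I(s^{-1})$.
\end{itemize}
Fix such an $N$ and let $\Gamma=\langle a^N,b^N\rangle$. Let $h=\hat s_1\cdots\hat s_l$ be a nonempty reduced word, that is, $s_{i+1}\ne s_i^{-1}$. Since $I(s_{i+1})$ is disjoint from $I(s_i^{-1})$, repeated use of (i) gives
\begin{equation}\label{eq:pingpong}
hp\in I(s_1)\quad\text{for all }p\in\mathbb P^1(\mathbb R)\setminus I(s_l^{-1}).
\end{equation}
For $p\notin I$ this shows $hp\ne p$, so $h\ne1$ and $\Gamma$ is free on $a^N,b^N$. We call $s_1$ and $s_l$ the first and last letter of $h$, and $l$ its length.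

\subsection{Sequences tending to infinity}

Let $h_m\to\infty$ in $\Gamma$. The entries of $h_m$ are integers, so $\|h_m\|\to\infty$ in the Frobenius norm. We call the sequence \emph{directed} if $h_m/\|h_m\|$ converges to some matrix $T$ and the $h_m$ are nontrivial with first and last letters that do not depend on $m$. Every sequence tending to $\infty$ has a directed subsequence. For a directed sequence $T\ne0$ and $\det T=\lim\|h_m\|^{-2}=0$. We put
\[
L=\operatorname{im}T,\qquad\eta=\ker T\qquad\text{(points of }\mathbb P^1(\mathbb R)).
\]
Then $h_mp\to L$ for every $p\in\mathbb P^1(\mathbb C)\setminus\{\eta\}$. Moreover $h_m^{-1}$ is the adjugate matrix $\operatorname{adj}h_m$, which has the same Frobenius norm as $h_m$. So $h_m^{-1}/\|h_m^{-1}\|\to\operatorname{adj}T\neq0$, and since $T\operatorname{adj}T=(\operatorname{adj}T)T=0$, this limit has image $\eta$ and kernel $L$. Thus $h_m^{-1}$ is directed as well, with the roles of $L$ and $\eta$ exchanged.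

\begin{lemma}\label{lem:dynamics}
Let $h_m\to\infty$ be directed, with first letter $s$ and with $L,\eta$ as above. Then:
\begin{itemize}
\item[(a)] $L\in I(s)$;
\item[(b)] $h_m\eta\in I$ for all $m$;
\item[(c)] $\eta$ is irrational: $\eta\notin\mathbb P^1(\mathbb Q)$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix $p_0\in\mathbb P^1(\mathbb R)\setminus I$.

(a) Choose a real point $p\ne\eta$ outside $I$ (the complement of $I$ is open and nonempty). By \eqref{eq:pingpong}, $h_mp\in I(s)$, and $h_mp\to L$. As $I(s)$ is closed, $L\in I(s)$.

(b) By (a), $p_0\ne L$, so $h_n^{-1}p_0\to\eta$ as $n\to\infty$, and $h_m\eta=\lim_nh_mh_n^{-1}p_0$. For $n$ large, $h_mh_n^{-1}\ne1$, so $h_mh_n^{-1}p_0\in I$ by \eqref{eq:pingpong}, and $I$ is closed.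

(c) The idea is that following the initial letters of $h_m^{-1}$ shrinks a vector on the line $\eta$ by a factor of $2$ with each letter, and a nonzero integer vector cannot shrink forever. Suppose $\eta=[w]$ with $0\ne w\in\mathbb Z^2$, and choose $l\ge1$ with $2^l>\|w\|$. The lengths of the $h_m$ tend to infinity. After passing to a subsequence, all $h_m$ have length at least $l+1$, and the first $l+1$ letters $r_1,\dots,r_{l+1}$ of $h_m^{-1}$ do not depend on $m$. Put $v_j=\hat r_1\cdots\hat r_j$ for $0\le j\le l$. The reduced word of $v_j^{-1}h_m^{-1}$ begins with $r_{j+1}$, so $v_j^{-1}h_m^{-1}p_0\in I(r_{j+1})$ by \eqref{eq:pingpong}. As $p_0\ne L$, we have $h_m^{-1}p_0\to\eta$; letting $m\to\infty$ we obtain $v_j^{-1}\eta\in I(r_{j+1})$.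

Let $w_j=v_j^{-1}w$, a nonzero integer vector with $[w_j]\in I(r_{j+1})$. For $1\le j\le l$ we have $w_{j-1}=\hat r_jw_j$, and $[w_j]\notin I(r_j^{-1})$ because $r_{j+1}\ne r_j^{-1}$. By (ii), $\|w_{j-1}\|\ge2\|w_j\|$. Hence $\|w_l\|\le2^{-l}\|w\|<1$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:stabilizers}
Every nonzero $x\in V_k$ has trivial stabilizer in $\Gamma$, and $\|h_mx\|\to\infty$ whenever $h_m\to\infty$ in $\Gamma$. In particular $\Gamma$ acts faithfully on $V_k$.
\end{lemma}

\begin{proof}
Let $1\ne\gamma\in\Gamma$; it has infinite order. Then $|\mathrm{tr}\,\gamma|\ge2$, since for $\mathrm{tr}\,\gamma\in\{0,\pm1\}$ the eigenvalues are distinct roots of unity. If $|\mathrm{tr}\,\gamma|=2$, then $\gamma w=\pm w$ for some $0\ne w\in\mathbb Z^2$, so $\gamma^{2m}w=w$; the limit $T$ of a directed subsequence of $\gamma^{2m}$ satisfies $Tw=0$, contradicting Lemma~\ref{lem:dynamics}(c). So $\gamma$ is hyperbolic, with eigenvalues $\lambda_\gamma^{\pm1}$, $|\lambda_\gamma|>1$, and its eigenvalues on $V_k$ are $\lambda_\gamma^{k-2j}$, $0\le j\le k$. As $k$ is odd, none of them is $1$, so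 $\gamma x\ne x$.

If $\|h_mx\|\not\to\infty$, then some integral vector equals $h_mx$ for infinitely many $m$. Since $h_m\to\infty$, two different elements $h_m\ne h_n$ occur among these, and $h_m^{-1}h_n\ne1$ fixes $x$, a contradiction.
\end{proof}

Now we can list the limit directions. This lemma extends the dominant-term computation of Section~\ref{subsec:small} to arbitrary words.

\begin{lemma}\label{lem:limits}
Let $0\ne x\in V_k$ and let $h_m\to\infty$ in $\Gamma$ with constant first letter $s$. On a subsequence, $h_mx/\|h_mx\|$ converges to a form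
\[
y\propto\ell_L^{k-\mu}\,\ell_M^{\mu},\qquad L\in I(s),\quad M\in I,\quad 0\le\mu\le\tfrac{k-1}2 .
\]
\end{lemma}

\begin{proof}
We may assume that $h_m$ is directed, with $L,\eta$ as above. Let $\mu$ be the multiplicity of $\eta$ as a root of $x$. If $\mu\ge1$, then $\eta$ is algebraic, and it is irrational by Lemma~\ref{lem:dynamics}(c). So its minimal form over $\mathbb Q$ has degree at least $2$, and the $\mu$-th power of this form divides $x$. Hence $2\mu\le k$, and $\mu\le\frac{k-1}2$ as $k$ is odd.

Let $p_1,\dots,p_k\in\mathbb P^1(\mathbb C)$ be the roots of $x$ with multiplicity. Those of $h_mx$ are $h_mp_1,\dots,h_mp_k$. The $k-\mu$ roots $p_j\ne\eta$ satisfy $h_mp_j\to L$, and $L\in I(s)$ by Lemma~\ref{lem:dynamics}(a). On a subsequence $h_m\eta\to M\in I$ by Lemma~\ref{lem:dynamics}(b). A form is determined up to a scalar by its roots, continuously, so the lines $[h_mx]$ converge to $[\ell_L^{k-\mu}\ell_M^\mu]$, and the unit vectors $h_mx/\|h_mx\|$ converge on a subsequence.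
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

By Lemma~\ref{lem:stabilizers}, $\Gamma$ acts faithfully on $V_k\cong\mathbb Z^{k+1}$. By Lemma~\ref{lem:fourier} it suffices to show that this action has no divergent relation of length $2$ or $3$. The case $k=3$ then gives the explicit statement for $d=4$.

\emph{Length $2$.} A relation $g_1x_1+g_2x_2=0$ gives $(g_2^{-1}g_1)x_1=-x_2$ with $g_2^{-1}g_1\to\infty$, contrary to Lemma~\ref{lem:stabilizers}.

\emph{Length $3$.} Let $g_1x_1+g_2x_2+g_3x_3=0$ be a divergent relation. Consider the Cayley tree of $\Gamma$ with edges joining $g$ to $g\hat s$. Let $v=v^{(m)}$ be the median of $g_1,g_2,g_3$, the common vertex of the three geodesics $[g_i,g_j]$, and put $h_i=v^{-1}g_i$. If two nontrivial $h_i,h_j$ $(i\neq j)$ had the same first letter, the geodesics from $v$ to $g_i$ and to $g_j$ would share their first edge, and $v$ would not lie on $[g_i,g_j]$. So the nontrivial ones among $h_1,h_2,h_3$ have different first letters. Moreover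
\[
h_1x_1+h_2x_2+h_3x_3=0,\qquad h_i^{-1}h_j=g_i^{-1}g_j\to\infty .
\]
After passing to a subsequence, each $h_i$ is either constant, or tends to $\infty$ with constant first letter $s_i$ and with $h_ix_i/\|h_ix_i\|$ convergent to a form $y_i$ as in Lemma~\ref{lem:limits}. At most one $h_i$ is constant, since otherwise some $h_i^{-1}h_j$ would be constant. Let $\rho_m=\max_i\|h_ix_i\|$, which tends to $\infty$ by Lemma~\ref{lem:stabilizers}. We divide the relation by $\rho_m$ and pass to the limit on a subsequence. A constant $h_i$ contributes $0$, and we obtain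
\[
\sum c_iy_i=0,\qquad c_i\in[0,1],\quad\max c_i=1,
\]
where the sum is over the two or three indices with $h_i\to\infty$. For these, $y_i\propto\ell_{L_i}^{k-\mu_i}\ell_{M_i}^{\mu_i}$ with $L_i\in I(s_i)$, $M_i\in I$, $0\le\mu_i\le\frac{k-1}2$ and distinct letters $s_i$. By (I) and the remark after it the $y_i$ are linearly independent, a contradiction.\qed

\section{Unit groups of division algebras}\label{sec:division}

\subsection{The idea}\label{subsec:idea}

Let $D$ be a central division algebra of degree $n$ over $\mathbb Q$ with $D\otimes\mathbb R\cong M_n(\mathbb R)$, and let a group $\Gamma$ of elements of reduced norm $1$ act by left multiplication on an order $\mathcal O\cong\mathbb Z^{n^2}$ of $D$. A relation $\sum g_ix_i=0$ in $\mathcal O$ implies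
\[
\sum_i g_i(x_iu)=0\qquad\text{for every }u\in\mathbb R^n .
\]
Each nonzero $x_i$ is invertible in $D$, hence an invertible real matrix. So for generic $u$ all the vectors $w_i=x_iu$ avoid any given finite set of proper subspaces. It thus suffices to show that $g_1w_1,\dots,g_sw_s$ are linearly independent for large $m$ if $s\le n$, the $g_i$ drift apart, and the $w_i$ are generic in the appropriate sense.

For $n=2$ this is easy. Seen from $g_1$, the vectors are $w_1$ and $g_1^{-1}g_2w_2$. If $g_1^{-1}g_2$ tends to a boundary point $\eta_{12}$ and $g_2^{-1}g_1$ to $\eta_{21}$, then the line of $g_1^{-1}g_2w_2$ converges to a line $F^1(\eta_{12})$, unless $w_2$ lies on the repelled line $F^1(\eta_{21})$. So we only need $w_1\notin F^1(\eta_{12})$ and $w_2\notin F^1(\eta_{21})$.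

For $n=3$ and generic $w_2,w_3$ the lines of $g_1^{-1}g_2w_2$ and $g_1^{-1}g_3w_3$ converge to $F^1(\eta_{12})$ and $F^1(\eta_{13})$. If these boundary points differ, we need $F^1(\eta_{12})\ne F^1(\eta_{13})$, and then $w_1$ off their sum suffices. But if $\eta_{12}=\eta_{13}=\eta$, both lines converge to the same line and the plane spanned by them is no longer determined by these limits. The plane does converge, to a limit plane $F^2(\eta)$. To see it, one looks from the vertex $v$ where the paths to $g_2$ and $g_3$ separate, or from $g_2$ or $g_3$ if that point stays close to $v$. From there the plane converges to one that is transverse to what the long path from $g_1$ repels, and this path pushes it to $F^2(\eta)$. So the group must have limit subspaces $F^j(\eta)$ of all dimensions, and sums of these at different boundary points must be direct.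

\subsection{The group}

Let $n\ge2$. We use three standard facts.

(1) There is a central division algebra $D$ over $\mathbb Q$ of degree $n$ with $D\otimes\mathbb R\cong M_n(\mathbb R)$. For example, take the class with local invariants $\frac1n,-\frac1n$ at two primes and $0$ at all other places; it exists and has index $n$ by the Albert--Brauer--Hasse--Noether theory \cite[\S32]{Reiner}.

Let $\mathcal O\subset D$ be an order, that is, a subring (with $1$) whose additive group is a lattice of rank $n^2$ in $D$. The reduced characteristic polynomial of $x\in\mathcal O$ is its characteristic polynomial in $M_n(\mathbb R)$; it has integer coefficients and vanishes at $x$. Let $\mathcal O^1=\mathcal O\cap\mathrm{SL}_n(\mathbb R)$ be the group of elements of reduced norm $1$ (inverses lie in $\mathcal O$, as they are integral polynomials in the element by Cayley--Hamilton). It acts faithfully on $\mathcal O\cong\mathbb Z^{n^2}$ by left multiplication.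

(2) $\mathcal O^1$ is a lattice in $\mathrm{SL}_n(\mathbb R)$ (Borel--Harish-Chandra), hence Zariski dense (Borel density).

(3) A Zariski-dense subgroup of $\mathrm{SL}_n(\mathbb R)$ contains an element with $n$ eigenvalues of distinct moduli \cite{BL,Prasad}.

Let $a\in\mathcal O^1$ be an element as in (3). Its eigenvalues are real. For $s$ conjugate to $a^{\pm1}$ let $F^j(s)$ be the span of the eigenvectors for the $j$ eigenvalues of largest modulus. Then
\begin{equation}\label{eq:transverse}
F^j(s)\oplus F^{n-j}(s^{-1})=\mathbb R^n .
\end{equation}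
We choose $b=hah^{-1}$ with $h\in\mathcal O^1$ such that for the letters $s\in\{a,a^{-1},b,b^{-1}\}$:
\begin{itemize}
\item[(G)] for all integers $j_s\ge0$ with $\sum_sj_s\le n$, the sum $\sum_sF^{j_s}(s)$ is direct.
\end{itemize}
Such $h$ exists. Enlarging one $j_s$, we may assume $\sum j_s=n$. In an eigenbasis of $a$, both $A=F^{j_a}(a)+F^{j_{a^{-1}}}(a^{-1})$ and $B=F^{j_b}(a)+F^{j_{b^{-1}}}(a^{-1})$ are coordinate subspaces and direct sums, by \eqref{eq:transverse}, and $\dim A+\dim B=n$. The part of the sum belonging to $b^{\pm1}$ is $hB$, so the condition is $A\cap hB=0$. It is Zariski open in $h\in\mathrm{SL}_n$, and it holds for a suitable signed permutation matrix in the eigenbasis, so it defines a nonempty open set. As $\mathrm{SL}_n$ is irreducible and $\mathcal O^1$ is Zariski dense, some $h\in\mathcal O^1$ satisfies these finitely many conditions.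

Directness of a sum is an open condition on the summands, and (G) concerns finitely many tuples. So there are compact neighborhoods $U_j(s)\subset\mathrm{Gr}_j(\mathbb R^n)$ of $F^j(s)$, $1\le j\le n-1$, such that:
\begin{itemize}
\item[(U)] whenever $\sum_sj_s\le n$, $0\le j_s\le n-1$, and $E_s\in U_{j_s}(s)$ (with $E_s=0$ if $j_s=0$), the sum $\sum_sE_s$ is direct.
\end{itemize}

To control sums at several boundary points, we need contraction not only on the sets $U_j(t)$ but on sums of their elements. For a letter $s$ and $1\le j\le n-1$ let $K_j(s)$ be the set of all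
\[
\bigoplus_{t\ne s^{-1}}E_t,\qquad E_t\in U_{j_t}(t)\ \ (E_t=0\text{ if }j_t=0),\quad j_t\ge0,\quad\sum_{t\ne s^{-1}}j_t=j .
\]
It is compact and contains $U_j(t)$ for all $t\ne s^{-1}$. By (U), with $F^{n-j}(s^{-1})\in U_{n-j}(s^{-1})$ as one more summand, the elements of $K_j(s)$ are transverse to $F^{n-j}(s^{-1})$. So $K_j(s)$ is contained in the chart
\[
\{E\in\mathrm{Gr}_j:E\cap F^{n-j}(s^{-1})=0\}\cong\mathrm{Hom}\big(F^j(s),F^{n-j}(s^{-1})\big),
\]
in which a linear map $\varphi$ represents its graph and $\varphi=0$ represents $F^j(s)$. On this chart $s^N$ acts by the linear map $\varphi\mapsto s^N\varphi s^{-N}$, which is diagonalizable; its eigenvalues are the $N$-th powers of ratios $\mu/\nu$, where $\nu$ is one of the $j$ eigenvalues of $s$ of largest modulus and $\mu$ one of the others. So $|\mu/\nu|<1$, and the norm of this map tends to $0$ as $N\to\infty$. Consequently $s^NK_j(s)$ shrinks to the point $F^j(s)$. Let $\mathrm{Gr}_j$ carry the distance $\|\pi_E-\pi_{E'}\|$, with $\pi_E$ the orthogonal projection onto $E$. In the chart, choose a closed ball around $0$ that contains $K_j(s)$.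 On this ball the passage from the chart to $\mathrm{Gr}_j$, and on its image the passage back, are smooth maps on compact sets, hence Lipschitz, with constants that do not depend on $N$. Hence we can fix $N$ so large that, with $\hat s=s^N$, for all letters $s$ and $1\le j\le n-1$:
\begin{itemize}
\item[(P)] $\hat sK_j(s)\subset U_j(s)$, and $\hat s$ is $\frac12$-Lipschitz on $K_j(s)$.
\end{itemize}

Let $\Gamma=\langle a^N,b^N\rangle$. By (P), $\hat sU_j(t)\subset U_j(s)$ for $t\ne s^{-1}$. A nonempty reduced word $\hat s_1\cdots\hat s_l$ therefore maps $U_j(t)$ into $U_j(s_1)$ if $t\ne s_l^{-1}$. The four sets $U_1(s)$ are disjoint by (U), so taking $j=1$ and $t\ne s_1,s_l^{-1}$ we see that the word is not $1$. Thus $\Gamma$ is free on $a^N,b^N$.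

Let $\partial\Gamma$ be the set of infinite reduced words $s_1s_2\dots$, where a letter $s$ stands for $\hat s$; the group $\Gamma$ acts on it by left multiplication and cancellation. We write $k_m\to\eta$ for $k_m\in\Gamma$ and $\eta\in\partial\Gamma$ if for each $l$ the reduced word of $k_m$ begins with the first $l$ letters of $\eta$ for all large $m$. Every sequence tending to $\infty$ in $\Gamma$ has a subsequence converging in $\partial\Gamma$; if $k_m\to\eta$, then $\gamma k_m\to\gamma\eta$ for $\gamma\in\Gamma$; and if $k_m'$ is a prefix of $k_m$ whose length tends to infinity, then $k_m'\to\eta$ as well.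

\subsection{Limit subspaces}

Let $\eta=s_1s_2\dots\in\partial\Gamma$ and $1\le j\le n-1$. By (P) the compact sets $\hat s_1\cdots\hat s_l\,U_j(s_{l+1})$, $l\ge0$, are nested with diameter at most $2^{-l}\operatorname{diam}\mathrm{Gr}_j$. Let $F^j(\eta)$ be their common point, and put $F^0(\eta)=0$, $F^n(\eta)=\mathbb R^n$. For $1\le j\le n-1$ we have $F^j(\eta)\in U_j(s_1)$. Moreover
\[
F^j(\gamma\eta)=\gamma F^j(\eta)\qquad(\gamma\in\Gamma).
\]
It suffices to check this for $\gamma=\hat s$. If $s\ne s_1^{-1}$, it is clear from the definition. If $s=s_1^{-1}$, apply this to $\hat s_1$ and $\hat s\eta=s_2s_3\dots$.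

\begin{lemma}[Direct sums]\label{lem:DS}
For distinct $\xi_1,\dots,\xi_q\in\partial\Gamma$ and integers $c_i\ge1$ with $\sum c_i\le n$, the sum $\sum_iF^{c_i}(\xi_i)$ is direct.
\end{lemma}

\begin{proof}
For a finite set $\Xi\subset\partial\Gamma$ with integers $c_\xi\ge1$, $\sum_{\xi\in\Xi}c_\xi=c\le n$, let $E(\Xi)=\sum_{\xi\in\Xi}F^{c_\xi}(\xi)$, so that $E(\emptyset)=0$. We claim: \emph{if $\Xi\neq\emptyset$ and all $\xi\in\Xi$ begin with the same letter $s$, then the sum $E(\Xi)$ is direct, and $E(\Xi)\in U_c(s)$ if $c\le n-1$.}

This is clear if $|\Xi|=1$. If $|\Xi|\ge2$, we use induction on $|\Xi|$ and then on the length of the common prefix of the elements of $\Xi$. The elements of $\hat s^{-1}\Xi$, with the same integers, begin with letters $t\ne s^{-1}$. Let $\Xi_t\subset\hat s^{-1}\Xi$ be the set of those that begin with $t$. Then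
\[
E(\Xi)=\hat s\sum_{t\ne s^{-1}}E(\Xi_t).
\]
If only one $\Xi_t$ is nonempty, it has the same cardinality as $\Xi$ but a shorter common prefix; otherwise every nonempty $\Xi_t$ is smaller than $\Xi$. So the claim holds for each nonempty $\Xi_t$ by induction. If at least two $\Xi_t$ are nonempty, each $E(\Xi_t)$ has dimension at most $n-1$, so $E(\Xi_t)\in U_{c_t}(t)$ for nonempty $\Xi_t$, with $c_t$ the total of the integers in $\Xi_t$, and the sum over $t$ is direct by (U). If only one is nonempty, there is nothing to check. If $c\le n-1$, then in either case $\sum_tE(\Xi_t)\in K_c(s)$, so $E(\Xi)\in U_c(s)$ by (P). This proves the claim.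

Finally, divide $\{\xi_1,\dots,\xi_q\}$ according to first letters and apply the claim to each part. If there are at least two parts, (U) shows that the sum of the parts is direct.
\end{proof}

\begin{lemma}[Contraction]\label{lem:C}
Let $k_m\in\Gamma$, $k_m\to\eta\in\partial\Gamma$ and $k_m^{-1}\to\zeta\in\partial\Gamma$. If $E_m\to E$ in $\mathrm{Gr}_j(\mathbb R^n)$, $1\le j\le n$, and $E\cap F^{n-j}(\zeta)=0$, then $k_mE_m\to F^j(\eta)$.
\end{lemma}

\begin{proof}
The case $j=n$ is trivial, so let $1\le j\le n-1$. It suffices to treat subsequences along which $\wedge^jk_m/\|\wedge^jk_m\|\to T\ne0$ (operator norms on $\wedge^j\mathbb R^n$). For a subspace $E'$ of dimension $j$ let $\omega_{E'}$ be a generator of the line $\wedge^jE'$.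

\emph{The image of $T$ is $\wedge^jF^j(\eta)$.} For large $m$ the last letter $t_0$ of $k_m$ is constant, since $k_m^{-1}\to\zeta$. Fix $t\ne t_0^{-1}$ and let $E'\in U_j(t)$. Write $\eta=s_1s_2\dots$. For each $l$ and all large $m$, the word $k_m$ begins with $\hat s_1\cdots\hat s_{l+1}$, so $k_mE'\in\hat s_1\cdots\hat s_l\,U_j(s_{l+1})$. Hence $k_mE'\to F^j(\eta)$, and $T\omega_{E'}\in\wedge^jF^j(\eta)$. The vectors $\omega_{E'}$ with $E'\in\operatorname{int}U_j(t)$ span $\wedge^j\mathbb R^n$: a linear functional vanishing on all of them gives, via $(v_1,\dots,v_j)\mapsto v_1\wedge\dots\wedge v_j$, a polynomial that vanishes on a nonempty open set, hence identically. As $T\ne0$, the claim follows.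

\emph{The kernel of $T$.} Since $\det k_m=1$, we have $(k_m\omega)\wedge\omega'=\omega\wedge(k_m^{-1}\omega')$ for $\omega\in\wedge^j\mathbb R^n$, $\omega'\in\wedge^{n-j}\mathbb R^n$. Also $\|\wedge^{n-j}k_m^{-1}\|=\|\wedge^jk_m\|$: if $\sigma_1\ge\dots\ge\sigma_n$ are the singular values of $k_m$, then the right side is $\sigma_1\cdots\sigma_j$ and the left side is $(\sigma_{j+1}\cdots\sigma_n)^{-1}$, and $\sigma_1\cdots\sigma_n=1$. So $\wedge^{n-j}k_m^{-1}/\|\wedge^{n-j}k_m^{-1}\|$ converges to some $T'\ne0$ with
\[
T\omega\wedge\omega'=\omega\wedge T'\omega' .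
\]
By the first part applied to $k_m^{-1}$ and $n-j$, the image of $T'$ is $\wedge^{n-j}F^{n-j}(\zeta)$. If $E\cap F^{n-j}(\zeta)=0$, then $\omega_E\wedge T'\omega'\ne0$ for some $\omega'$, and so $T\omega_E\ne0$. Choosing $\omega_{E_m}\to\omega_E$, we get $(\wedge^jk_m)\omega_{E_m}/\|\wedge^jk_m\|\to T\omega_E\ne0$. So $k_mE_m$ converges to the subspace whose line is $\mathbb RT\omega_E=\wedge^jF^j(\eta)$.
\end{proof}

\subsection{The span seen by an observer}

\emph{Data of size $r$} $(1\le r\le n)$ are sequences $o=o^{(m)}$ (the observer) and $g_i=g_i^{(m)}$ $(1\le i\le r)$ in $\Gamma$ with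
\[
o^{-1}g_i\to\theta_i,\qquad g_i^{-1}o\to\zeta_i,\qquad g_i^{-1}g_j\to\eta_{ij}\quad(i\ne j),
\]
all limits being in $\partial\Gamma$. So $\theta_i$ is the direction in which the observer sees $g_i$, and
\[
\Xi_i=\{\zeta_i\}\cup\{\eta_{ij}:j\ne i\}
\]
is the set of directions in which $g_i$ sees the observer and the other points. Vectors $w_1,\dots,w_r\in\mathbb R^n$ are \emph{generic} for these data if for every $i$ the vector $w_i$ lies in none of the finitely many proper subspaces
\[
\bigoplus_{\xi\in\Xi_i}F^{c_\xi}(\xi),\qquad c_\xi\ge0,\quad\sum_\xi c_\xi\le n-1 .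
\]
(The sums are direct by Lemma~\ref{lem:DS}. In particular $w_i\ne0$.)

\begin{lemma}\label{lem:key}
Let $w_1,\dots,w_r$ be generic for data of size $r\le n$. For $m$ large the vectors $g_1w_1,\dots,g_rw_r$ are linearly independent, and
\[
o^{-1}\operatorname{span}(g_1w_1,\dots,g_rw_r)\longrightarrow\bigoplus_\theta F^{c_\theta}(\theta),\qquad c_\theta=\#\{i:\theta_i=\theta\}.
\]
\end{lemma}

\begin{proof}
We use induction on $r$. It suffices to show that every subsequence has a further subsequence with the asserted property. We may therefore pass to subsequences freely.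

Let $r=1$. By genericity $w_1\notin F^{n-1}(\zeta_1)$, and Lemma~\ref{lem:C} with $k_m=o^{-1}g_1$, $j=1$ and $E_m=\mathbb Rw_1$ gives the assertion. Now let $r\ge2$.

\emph{Case 1: the $\theta_i$ are not all equal.} Apply the induction hypothesis to each cluster $\{i:\theta_i=\theta\}$; its sets of directions are subsets of the original $\Xi_i$, so the vectors are generic. The limits $F^{c_\theta}(\theta)$ form a direct sum by Lemma~\ref{lem:DS}, as $\sum c_\theta=r\le n$. Hence the spans of the clusters are eventually independent and their sum converges to $\bigoplus F^{c_\theta}(\theta)$.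

\emph{Case 2: all $\theta_i$ are equal to some $\theta$.} All the points disappear in the same direction, and we have to show that the span converges to $F^r(\theta)$. We move the observer to the place where the paths separate; see Figure~\ref{fig:observer}. Let $o^{-1}v$ be the longest common prefix of the reduced words $o^{-1}g_1,\dots,o^{-1}g_r$. Its length tends to infinity, and $o^{-1}v\to\theta$. On a subsequence $v^{-1}o\to\zeta'\in\partial\Gamma$. The product $(o^{-1}v)(v^{-1}g_i)$ is reduced, so the first letters of $v^{-1}o$ and of $v^{-1}g_i$ (if the latter is nontrivial) are different. On a further subsequence, each $v^{-1}g_i$ is constant or converges in $\partial\Gamma$.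

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[very thick] (0,0)--(3.4,0);
\draw (3.4,0)--(5.4,1.1);
\draw (3.4,0)--(4.6,-0.6);
\draw (4.6,-0.6)--(5.6,-0.2);
\draw (4.6,-0.6)--(5.4,-1.3);
\fill (0,0) circle (2pt) node[below] {$o$};
\fill (3.4,0) circle (2pt) node[below] {$v$};
\fill (5.4,1.1) circle (2pt) node[right] {$g_1$};
\fill (5.6,-0.2) circle (2pt) node[right] {$g_2$};
\fill (5.4,-1.3) circle (2pt) node[right] {$g_3$};
\node at (1.7,0.35) {long};
\node at (2.7,-2.0) {(2a)};
\draw[very thick] (8,0)--(11.4,0);
\draw (11.4,0)--(11.8,0.5);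
\draw (11.4,0)--(12.6,-0.6);
\draw (12.6,-0.6)--(13.6,-0.2);
\draw (12.6,-0.6)--(13.4,-1.3);
\fill (8,0) circle (2pt) node[below] {$o$};
\fill (11.4,0) circle (2pt) node[below] {$v$};
\fill (11.8,0.5) circle (2pt) node[above right] {$g_1$};
\fill (13.6,-0.2) circle (2pt) node[right] {$g_2$};
\fill (13.4,-1.3) circle (2pt) node[right] {$g_3$};
\node at (9.7,0.35) {long};
\node at (10.7,-2.0) {(2b)};
\end{tikzpicture}
\caption{An observer $o$ in the Cayley tree sees all points $g_i$ in the same direction; the paths to them first separate at $v$, and the path from $o$ to $v$ is long. (2a) All $g_i$ are far from $v$: the observer moves to $v$, from where they are not all in one direction. (2b) One point, $g_1$, stays at bounded distance from $v$: the observer moves to $g_1$, from where the direction of $o$ differs from the direction of every other $g_j$.}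
\label{fig:observer}
\end{figure}

\emph{(2a) $v^{-1}g_i\to\theta_i'\in\partial\Gamma$ for all $i$.} By the maximality of the prefix, the $\theta_i'$ do not all have the same first letter; and $\zeta'\ne\theta_i'$ for all $i$, since the first letters differ. In $g_i^{-1}o=(g_i^{-1}v)(v^{-1}o)$ the product is reduced and the length of $g_i^{-1}v$ tends to infinity, so $g_i^{-1}v\to\zeta_i$. Thus $v,g_1,\dots,g_r$ are data with the same sets $\Xi_i$, and Case 1 applies to them: $v^{-1}\operatorname{span}(g_1w_1,\dots,g_rw_r)$ eventually has dimension $r$ and converges to $Q=\bigoplus_{\theta'}F^{c_{\theta'}}(\theta')$, $c_{\theta'}=\#\{i:\theta'_i=\theta'\}$. By Lemma~\ref{lem:DS}, $Q\cap F^{n-r}(\zeta')=0$. Lemma~\ref{lem:C} with $k_m=o^{-1}v\to\theta$, $k_m^{-1}\to\zeta'$ and $j=r$ gives $o^{-1}\operatorname{span}(g_1w_1,\dots,g_rw_r)\to F^r(\theta)$.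

\emph{(2b) Some $v^{-1}g_i$ is constant}, say $v^{-1}g_1=\gamma$. For $j\ge2$ we have $v^{-1}g_j=\gamma g_1^{-1}g_j\to\gamma\eta_{1j}\in\partial\Gamma$, and $g_1^{-1}o=\gamma^{-1}v^{-1}o$ gives $\zeta_1=\gamma^{-1}\zeta'$. Comparing first letters, $\zeta'\ne\gamma\eta_{1j}$, so
\[
\zeta_1\ne\eta_{1j}\qquad(j\ge2).
\]
The observer $g_1$ and the points $g_2,\dots,g_r$ are data of size $r-1$, with directions $\{\eta_{j1}\}\cup\{\eta_{jl}:l\ge2,\,l\neq j\}\subset\Xi_j$ at $g_j$. By induction, $g_1^{-1}\operatorname{span}(g_jw_j:j\ge2)$ eventually has dimension $r-1$ and converges to a sum $Q'=\bigoplus_\eta F^{c_\eta}(\eta)$ over the points $\eta\in\{\eta_{1j}:j\ge2\}$, $\sum c_\eta=r-1$. By Lemma~\ref{lem:DS} the sum $Q'\oplus F^{n-r}(\zeta_1)$ is direct. It is one of the subspaces of dimension $n-1$ that $w_1$ avoids by genericity. Hence $g_1^{-1}\operatorname{span}(g_iw_i:i\ge1)$ eventually has dimension $r$ and converges to $Q=Q'\oplus\mathbb Rw_1$, and $Q\cap F^{n-r}(\zeta_1)=0$. Lemma~\ref{lem:C} with $k_m=o^{-1}g_1\to\theta$, $k_m^{-1}\to\zeta_1$ and $j=r$ gives $o^{-1}\operatorname{span}(g_1w_1,\dots,g_rw_r)\to F^r(\theta)$.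
\end{proof}

\subsection{Proof of Theorem~\ref{thm:allorders}}

Let $\Gamma$ act on $\mathcal O\cong\mathbb Z^{n^2}$ by left multiplication; this action is faithful.

\emph{Mixing of order $n$.} By Lemma~\ref{lem:fourier} we have to exclude a divergent relation $\sum_{i=1}^sg_ix_i=0$ with $2\le s\le n$ and $0\ne x_i\in\mathcal O$. On a subsequence, $g_i^{-1}g_j\to\eta_{ij}\in\partial\Gamma$ for all $i\ne j$. The $x_i$ are invertible in $D$, hence in $M_n(\mathbb R)$. So there is $u\in\mathbb R^n$ such that for every $i$ the vector $w_i=x_iu$ avoids the finitely many proper subspaces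
\[
\bigoplus_{\xi\in\{\eta_{ij}:\,j\ne i\}}F^{c_\xi}(\xi),\qquad c_\xi\ge0,\quad\sum c_\xi\le n-1 :
\]
$u$ only has to avoid the union of their preimages under the $x_i$, finitely many proper subspaces. Consider the observer $o=g_1$ and the points $g_2,\dots,g_s$; here $\theta_j=\eta_{1j}$, $\zeta_j=\eta_{j1}$, and $w_2,\dots,w_s$ are generic. By Lemma~\ref{lem:key}, for large $m$ the vectors $g_2w_2,\dots,g_sw_s$ are linearly independent and
\[
g_1^{-1}\operatorname{span}(g_jw_j:j\ge2)\to Q'=\bigoplus_\eta F^{c_\eta}(\eta)
\]
over points $\eta\in\{\eta_{1j}\}$, with $\dim Q'=s-1\le n-1$. By the choice of $u$, $w_1\notin Q'$. Hence for large $m$ the vectors $g_1x_1u,\dots,g_sx_su$ are linearly independent, contrary to $\sum g_ix_iu=0$.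

\emph{Not of order $n+1$.} Let $1\ne g\in\Gamma\subset\mathcal O^1$. Its reduced characteristic polynomial is monic of degree $n$ with integer coefficients and constant term $(-1)^n$, and $g$ satisfies it, in $D$ and therefore also as a left multiplication on $\mathcal O$. By Lemma~\ref{lem:polynomial} there is a divergent relation of length at most $n+1$; apply Lemma~\ref{lem:fourier}.\qed

\section{Dimensions}\label{sec:dims}

\begin{proof}[Proof of Corollary~\ref{cor:dims}]
\emph{Additivity.} Let $d_1,d_2\in\mathcal D_r$. By Lemma~\ref{lem:fourier} and the first remark after it there are injective homomorphisms $\rho_i:F_2\to\mathrm{GL}(d_i,\mathbb Z)$ of the free group $F_2$ of rank $2$ such that the corresponding actions have no divergent relation of length at most $r$. The sum $\rho_1\oplus\rho_2$ is injective. Suppose it has a divergent relation of length at most $r$, with group elements $g_j$ and nonzero vectors $(x_j,x_j')\in\mathbb Z^{d_1}\oplus\mathbb Z^{d_2}$. One of the tuples $(x_j)$, $(x_j')$ is not identically zero. In that component we drop the zero terms; at least two terms remain, because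 a single nonzero term cannot vanish. This is a divergent relation of length at most $r$ for $\rho_1$ or $\rho_2$, a contradiction. So $d_1+d_2\in\mathcal D_r$.

\emph{Small and large dimensions.} If $d<r$, then mixing of order $r$ implies mixing of order $d+1\le r$, which Theorem~\ref{thm:upper} excludes. For $n\ge r$, Theorem~\ref{thm:allorders} gives $n^2\in\mathcal D_n\subset\mathcal D_r$. Two consecutive squares are coprime, so by additivity $\mathcal D_r$ contains all sufficiently large integers.

\emph{Order $3$.} By the above, $1,2\notin\mathcal D_3$. By Theorem~\ref{thm:main}, $\mathcal D_3$ contains all even $d\ge4$, and by Theorem~\ref{thm:allorders} it contains $9$. Hence it contains $9+d'$ for all even $d'\ge4$, that is, all odd $d\ge13$.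
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL} Benoist and Labourie, Invent. Math. 111 (1993), 285--308.

\bibitem{BG} Vitaly Bergelson and Alexander Gorodnik, \emph{Ergodicity and mixing of noncommuting epimorphisms}, arXiv:math/0512587 (2005).

\bibitem{Prasad} Prasad, Quart. J. Math. Oxford 45 (1994), 541--545.

\bibitem{Reiner} Reiner, \emph{Maximal Orders}.

\end{thebibliography}

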